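# Growth of the critical moment $\mathbb E[(W_n^\beta)^{p^*}]$ for directed polymers in weak disorder

## 1. The theorem: $\mathbb E[(W_n^\beta)^{p^*(\beta)}]=n^{\kappa(\beta)+o(1)}$

**Theorem 1.** Let $d\ge 3$ and let $(\omega_{i,x})_{i\ge1,\,x\in\mathbb Z^d}$ be i.i.d. non-degenerate real random variables (law $\mathbb P$, expectation $\mathbb E$) such that $\lambda(\beta):=\log\mathbb E[e^{\beta\omega_{1,0}}]<\infty$ for all $\beta\ge0$. Let $X$ be simple random walk on $\mathbb Z^d$ from $0$, independent of $\omega$ (law $P$, expectation $E$). For $\beta>0$ put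
$$W_n^\beta=E\Big[\exp\Big(\sum_{i=1}^n(\beta\omega_{i,X_i}-\lambda(\beta))\Big)\Big],\qquad p^*(\beta)=\sup\Big\{p\ge1:\ \sup_n\mathbb E[(W_n^\beta)^p]<\infty\Big\}.$$
Assume weak disorder at $\beta$, that is, $(W_n^\beta)_{n\ge1}$ is uniformly integrable. Then, as $n\to\infty$,
$$\mathbb E\big[(W_n^\beta)^{p^*(\beta)}\big]=n^{\kappa(\beta)+o(1)},\qquad \kappa(\beta)=\min\Big(1,\ \frac d2(p^*(\beta)-1)-1\Big)\in[0,1].$$
More precisely, write $p=p^*(\beta)$, $\alpha=\frac d2(p-1)-1\ge0$, $a_n=\mathbb E[(W_n^\beta)^p]$, and $b_n=\sum_y\mathbb E[W_n(y)^p]$, where $W_n(y)$ is the part of the expectation defining $W_n^\beta$ that is carried by $\{X_n=y\}$. With constants $c,C,c_\varepsilon>0$ that do not depend on $n$: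

* (a) If $\alpha=0$: $1\le a_n\le n^{o(1)}$.
* (b) If $p\le2$ and $\alpha>0$: $cn^\alpha\le a_n\le Cn^\alpha$ if $\alpha<1$; $cn/\log n\le a_n\le Cn$ ($n\ge2$) if $\alpha=1$; $cn\le a_n\le Cn$ if $\alpha>1$.
* (c) If $p>2$: $c_\varepsilon n^{\alpha-\varepsilon}\le a_n\le Cn^\alpha$ for every $\varepsilon>0$ if $\alpha\le1$ (only possible if $d=3$ and $2<p\le 7/3$); $cn\le a_n\le Cn$ if $\alpha>1$.
* (d) If $\alpha>0$: $c\sum_{k<n}b_k\le a_n\le C\sum_{k<n}b_k$ for $n\ge1$. If moreover $p\le2$ and $\alpha<1$, then $b_n\ge c\,n^{\alpha-1}$ for $n\ge1$.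

The first assertion was posed as a conjecture, to be proved or disproved, in Stefan Junk and Hubert Lacoin, "The tail distribution of the partition function for directed polymer in the weak disorder phase", arXiv:2405.04335 (2024). The theorem says that it is true.

In plain words: $W_n$ is a positive mean-one martingale, and $p^*$ is the exponent at which its moments stop being bounded. At $p^*$ itself the moment diverges. The question is how fast, and the answer is a power of $n$ read off from $p^*$ and $d$ alone.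

Two orders are not settled by the argument below. When $\alpha=1$ the exact order is not determined (for $p\le2$ it lies between $n/\log n$ and $n$ up to constants). For $d=3$ and $2<p\le7/3$ the loss $n^{-\varepsilon}$ in the lower bound is not removed. Neither affects the exponent.

## 2. Weak disorder, the exponent $p^*$ and point-to-point functions

We fix $\beta$ with weak disorder and drop it from the notation. The following facts are given.

* (F1) $p\in[1+\frac2d,\infty)$; hence $\alpha\ge0$.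
* (F2) $\mathbb P(W_\infty\ge u)$ decays like a power law with exponent $p$. (We never use this one.)
* (F3) $a_n\to\infty$.
* (F4) $a_n\le Cn$ for all $n\ge1$.

By the definition of $p^*$, we also have $A_r:=\sup_n\mathbb E[W_n^r]<\infty$ for every $r<p$.

**Notation.** Put $\eta_{i,x}=e^{\beta\omega_{i,x}-\lambda(\beta)}$. These are i.i.d., positive, of mean one, with all positive moments finite, since $\mathbb E[\eta^r]=e^{\lambda(r\beta)-r\lambda(\beta)}$. We write $\eta$ for a generic copy. Let $\theta_r=\frac d2(r-1)$, so that $\theta_p=1+\alpha$. Let $p_t(x)=P(X_t=x)$, $P=p_1$ the symmetric one-step kernel, and $(p_tf)(x)=\sum_yp_t(x-y)f(y)$. Let $|\cdot|$ be the Euclidean norm, and write $x\equiv n$ if $x_1+\dots+x_d$ and $n$ have the same parity.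

**Definition (point-to-point functions).** For $s\le t$,
$$W_{s,t}(x,y)=E\Big[\prod_{i=s+1}^t\eta_{i,X_i}\mathbf 1_{X_t=y}\,\Big|\,X_s=x\Big],\qquad W_t(y)=W_{0,t}(0,y),\qquad W_t=\sum_yW_t(y).$$
So $W_{t}(y)=\eta_{t,y}\,(PW_{t-1})(y)$ and $\mathbb E[W_{s,t}(x,y)]=p_{t-s}(y-x)$. Put $\mathcal F_t=\sigma(\eta_{i,x}:i\le t)$ and
$$a_n(r)=\mathbb E[W_n^r],\qquad b_n(r)=\sum_y\mathbb E[W_n(y)^r],\qquad a_n=a_n(p),\quad b_n=b_n(p),\quad a_0=b_0=1.$$

**Example.** $W_1(y)=\eta_{1,y}/(2d)$ for the $2d$ neighbours $y$ of $0$, so $b_1(r)=(2d)^{1-r}\mathbb E[\eta^r]$. If there were no disorder ($\eta\equiv1$), we would have $b_n(r)=\sum_yp_n(y)^r$, which is of order $n^{-\theta_r}$: about $n^{d/2}$ sites carry mass of order $n^{-d/2}$ each. This is the meaning of $\theta_r$.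

At each $n$ the field $W_n(\cdot)$ has deterministic finite support and all positive moments, so every expectation of finitely many such quantities below is finite. The letters $C,c>0$ denote constants that may change from line to line and depend only on $d$, $\beta$, the law of $\omega$ and fixed exponents. Constants with a numerical index stay fixed.

## 3. The case $p^*=2$ by hand: a renewal equation

For second moments everything is exact. Let $v=\mathbb E[\eta^2]>1$, $u_j=p_{2j}(0)=\sum_xp_j(x)^2$, $F_j=(v-1)u_j$ for $j\ge1$, and $c_n=\mathbb E\sum_x(PW_n)(x)^2$. Since $W_{n+1}-W_n=\sum_x(PW_n)(x)(\eta_{n+1,x}-1)$ is a sum of orthogonal terms, $\mathbb E(W_{n+1}-W_n)^2=(v-1)c_n$. So with $U_0=1$ and $U_n=(v-1)c_{n-1}$,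
$$a_n(2)=\sum_{k=0}^nU_k .$$
Replacing the disorder by its mean one time after the other gives
$$(PW_n)(x)=p_{n+1}(x)+\sum_{s=1}^n\sum_y(PW_{s-1})(y)(\eta_{s,y}-1)\,p_{n+1-s}(x-y),$$
again with orthogonal terms. Squaring and summing over $x$, $c_n=u_{n+1}+(v-1)\sum_{s=1}^nc_{s-1}u_{n+1-s}$. Multiplied by $v-1$, this is the renewal equation
$$U_n=\sum_{k=0}^{n-1}U_kF_{n-k},\qquad n\ge1.\tag{1}$$

Suppose now that $p^*=2$. By (F4), $U_n\le a_n\le Cn$, so $\hat U(z)=\sum_{n\ge0} U_nz^n$ converges for $0<z<1$, and (1) gives $\hat U(z)(1-\hat F(z))=1$. Hence $\hat F(z)<1$ for all $z<1$, and $\sum_jF_j\le1$. If the sum were less than $1$, then $\hat U(1)<\infty$ by monotone convergence and $a_n$ would be bounded, against (F3). So $\sum_jF_j=1$. With $T(j)=\sum_{i>j}F_i$ we get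
$$\sum_{k=0}^mU_k\,T(m-k)=1,\qquad m\ge0.\tag{2}$$
Indeed the left side is $1$ at $m=0$, since $T(0)=1$, and its increment from $m-1$ to $m$ is $U_mT(0)-\sum_{k<m}U_kF_{m-k}=0$. Summing (2) over $0\le m\le n$ gives $n+1\le a_n\sum_{j=0}^nT(j)$; summing over $0\le m\le2n$ and keeping only $k\le n$, $j\le n$ gives $a_n\sum_{j=0}^nT(j)\le2n+1$. So
$$\frac{n+1}{\sum_{j=0}^nT(j)}\le a_n\le\frac{2n+1}{\sum_{j=0}^nT(j)} .$$
As $u_j$ is of order $j^{-d/2}$, $T(j)$ is of order $(1+j)^{1-d/2}$, and $a_n$ is of order $n^{1/2}$ for $d=3$, $n/\log n$ for $d=4$, and $n$ for $d\ge5$. At $p=2$ we have $\alpha=\frac d2-1$, so this is $n^{\min(1,\alpha)}$ with a logarithm at $\alpha=1$. Also $b_n(2)=v\,c_{n-1}$ for $n\ge1$, so $U_n$ and $b_n(2)$ are proportional: part (d) of Theorem 1 is visible here.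

The same computation places the line $p^*=2$. If $\sum_jF_j<1$, then $a_n(2)$ is bounded, so weak disorder holds and $p^*\ge2$, and (F3) excludes $p^*=2$; hence $p^*>2$. Conversely, $p^*>2$ makes $\hat U(1)=\sup_na_n(2)$ finite and so $\sum_jF_j<1$.

## 4. Where the renewal equation breaks for other $p$

**Upper bound.** Take $p\le2$. The same expansion, with orthogonality replaced by the von Bahr–Esseen inequality ((T1) below), gives
$$b_n\le C\,n^{-\theta_p}+C\sum_{k=0}^{n-2}b_k\,(n-1-k)^{-\theta_p},\qquad n\ge1.\tag{3}$$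
This looks like (1), but $C$ is an unknown constant, and in (1) the whole point was that the kernel has total mass exactly one. If $C>1$, the sequence $b_n=C^{n/2}$ satisfies (3): the term $k=n-2$ alone gives $C\cdot C^{(n-2)/2}=C^{n/2}$ when $n\ge2$, and for $n=1$ we have $C^{1/2}\le C$. So (3) gives no polynomial upper bound.

We get past this point by an inequality in the other direction. Let $h_n$ be the $p$-th moment of $W_n$ summed over cells of side about $\sqrt n$. Gluing two polymers of length $n$ in one such cell will show that $h_{4n}\ge c\,n^{-\alpha}h_n^2$. If $h_n$ were once much larger than $n^\alpha$, it would grow doubly exponentially along $n,4n,16n,\dots$, which (F4) forbids. Constants are harmless here.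

**Lower bound.** The constant in (3) need not be one, but we do know (F3): $\sum_kb_k$ must diverge. If the expansion is started at time $m$ instead of time $0$, (F3) forces a certain quantity $e_m$ to stay bounded below for every $m$. Expanding $e_m$ in terms of $b_0,\dots,b_{m-1}$ then gives $\sum_{k<m}b_k(m-k)^{-\alpha}\ge c$, which is (2) with "$=1$" replaced by "$\ge c$". That is enough.

**Exponents $p>2$.** Here (T1) is false: for a sum of $N$ independent signs, $\mathbb E|\sum D_i|^p$ is of order $N^{p/2}$, much more than $\sum\mathbb E|D_i|^p=N$. Section 9 replaces it by an estimate with an extra exponent $q<2$ and a special kernel.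

## 5. Tools, and a level lemma for submartingales

* (T1) von Bahr–Esseen: $\mathbb E|\sum D_i|^r\le2\sum\mathbb E|D_i|^r$ for martingale differences, $1\le r\le2$.
* (T2) Burkholder: for $1<r<\infty$, $M=\sum D_i$ and $S^2=\sum D_i^2$ with martingale differences $D_i$, $c\,\mathbb E[S^r]\le\mathbb E|M|^r\le C\,\mathbb E[S^r]$. In our use, the sites of one time slice are revealed one by one, so each term $(\cdots)(\eta_{s,y}-1)$ is its own martingale difference. The same remark applies to (T1).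
* (T3) For $t\ge1$: $p_t(x)\le Ct^{-d/2}e^{-c|x|^2/t}$, and so $\sum_xp_t(x)^r\le(\sup p_t)^{r-1}\le Ct^{-\theta_r}$ for $r\ge1$; $P(|X_t|\ge u)\le Ce^{-cu^2/t}$; $E e^{K|X_t|/\sqrt t}\le C_K$; and the local limit theorem: $p_t(x)\ge c_Kt^{-d/2}$ if $|x|\le K\sqrt t$, $x\equiv t$, $t\ge t_K$.
* (T4) Let $r>1$, let $\mu$ be a finitely supported probability vector and $U=\sum_x\mu(x)(\eta_x-1)\ge-1$, with $\eta_x$ independent copies of $\eta$. Then $\mathbb E[(1+U)^r]\le1+C\sum_x\mu(x)^2$.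
* (T5) Path reversal. For $f\ge0$ and $m<n$,
$$\sum_yf(y)W_{m,n}(y,x)=\eta_{n,x}\sum_{y'}\widehat W_{n-m-1}(y')\,(Pf)(y'),$$
where $\widehat W_{n-m-1}$ is the point-to-point function of the walk started at $x$ that reads the environment at times $n-1,n-2,\dots,m+1$. It is independent of $\eta_{n,x}$ and has the law of $W_{n-m-1}(\cdot-x)$. With $f\equiv1$: $\mathbb E[(\sum_yW_{m,n}(y,x))^r]=\mathbb E[\eta^r]\,a_{n-m-1}(r)$.

Proof of (T4). We have $\mathbb EU=0$ and $\mathbb EU^2=\mathrm{Var}(\eta)\sum\mu^2$. For $r\le2$, the quotient $((1+u)^r-1-ru)/u^2$ is continuous on $[-1,\infty)\setminus\{0\}$, has a limit at $0$ and is bounded at infinity, so $(1+u)^r\le1+ru+Cu^2$; take expectations. For $r>2$, in the same way, $(1+u)^r\le1+ru+C(u^2+|u|^r)$. By (T2) and Minkowski's inequality in $L^{r/2}$,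
$$\mathbb E|U|^r\le C\,\mathbb E\Big[\Big(\sum\mu^2(\eta-1)^2\Big)^{r/2}\Big]\le C\Big(\sum\mu^2\Big)^{r/2}\le C\sum\mu^2,$$
because $\sum\mu^2\le1$.

Proof of (T5). The left side sums over paths from $y$ at time $m$ to $x$ at time $n$, with weights at times $m+1,\dots,n$. Read backwards, such a path starts at $x$, collects $\eta_{n,x}$, makes $n-m-1$ steps that collect weights at times $n-1,\dots,m+1$, then makes one more step, without weight, to $y$. The kernel is symmetric, which gives the formula.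

**Lemma 2 (level lemma).** Let $1\le q<p$. Let $(Y_k)_{0\le k\le n}$ be a positive submartingale with $\mathbb EY_n^p<\infty$, and let $\xi_k\ge0$ be adapted with
$$\mathbb E\Big[\sum_{k=j}^n\xi_k\,\Big|\,\mathcal F_j\Big]\le\Gamma\,Y_j^q\quad\text{for all }j\le n .$$
Then $\mathbb E\sum_{k=0}^nY_k^{p-q}\xi_k\le C_{p,q}\,\Gamma\,\mathbb E[Y_n^p]$.

The point is that the sum over $n+1$ times costs no factor $n$. For instance, with $Y_k=W_k$ and $\xi_k=\sum_xW_k(x)^q$, the future sum of $\xi$ is controlled at each time $j$ by the present value of $Y$, and this is inherited by the sum weighted with $Y_k^{p-q}$.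

*Proof.* Let $\sigma_i=\inf\{k\le n:Y_k\ge e^i\}$ for $i\in\mathbb Z$, with $\inf\emptyset=\infty$, and $Y^*=\max_{k\le n}Y_k$. For each $k$ choose $i$ with $\max_{l\le k}Y_l\in[e^i,e^{i+1})$. Then $\sigma_i\le k$ and $Y_k<e^{i+1}$. Hence
$$\sum_{k=0}^nY_k^{p-q}\xi_k\le\sum_ie^{(i+1)(p-q)}\mathbf 1_{\sigma_i\le n}\sum_{k=\sigma_i}^n\xi_k .$$
Summing the hypothesis over the events $\{\sigma_i=j\}\in\mathcal F_j$,
$$\mathbb E\Big[\mathbf 1_{\sigma_i\le n}\sum_{k\ge\sigma_i}\xi_k\Big]\le\Gamma\,\mathbb E\big[\mathbf 1_{\sigma_i\le n}Y_{\sigma_i}^q\big]\le\Gamma\,\mathbb E\big[\mathbf 1_{e^i\le Y^*}(Y^*)^q\big].$$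
The geometric sum $\sum_{i:\,e^i\le Y^*}e^{(i+1)(p-q)}$ is at most $C(Y^*)^{p-q}$, since $p>q$. So the left side of the claim is at most $C\Gamma\,\mathbb E[(Y^*)^p]$, and Doob's inequality (with $p>1$) concludes. $\square$

## 6. Below $p^*$, the point-to-point moments decay as for the free walk

For exponents $q<p$ the constant in (3) can be beaten. The martingale converges in $L^q$, so its increments over long time blocks are small, and if the block length $L$ is large the kernel of the recursion has small mass. Put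
$$b_0^*(q)=1,\qquad b_r^*(q)=\sum_x\mathbb E[W_r(x)^q]\,e^{2|x|/\sqrt r}\ (r\ge1),\qquad s_n^*(q)=\sum_{r=0}^nb_r^*(q).$$

**Proposition 3.** Let $1<q<p$ and $q\le2$.

(i) If $\theta_q>1$, then $b_n(q)\le Cn^{-\theta_q}$ for $n\ge1$.

(ii) If $q<\min(p,2)$, then for every $\delta>0$, $b_n(q)\le C_\delta n^{-\theta_q+\delta}$ for $n\ge1$.

*Proof.* Fix $q_1\in(q,p)$ and $s=\frac{q-1}{q_1-1}$, so that $q=(1-s)+sq_1$. Let $L\ge1$ and $\ell=\lceil\sqrt L\rceil$, so $\sqrt L\le\ell\le2\sqrt L$. Tile $\mathbb Z^d$ by cubic cells $c$ of side $\ell$, and put $f(c)=\sum_{x\in c}f(x)$. A difference $c_1-c_0$ of cells means the difference of their indices in $\mathbb Z^d$. Write $V_t=W_t(\cdot)$ and $B_m=\mathbb E\sum_cV_{mL}(c)^q$; thus $B_0=1$ and $B_1\le A_q$.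

**Step 1: a recursion for $B_m$.** The aim is, with $\varepsilon_L$ defined below,
$$B_m\le C_2m^{-\theta_q}+C_2\,\varepsilon_L\sum_{i=1}^{m-1}B_{i-1}(m-i)^{-\theta_q},\qquad m\ge1,\quad C_2\text{ independent of }L.\tag{4}$$
For $m=1$ this is $B_1\le A_q$. Let $m\ge2$. We telescope $\sum_yV_{s'}(y)P_y(X_{mL-s'}\in c)$ from $s'=L$ to $s'=mL$. Since $V_{s'}(y)=\eta_{s',y}(PV_{s'-1})(y)$,
$$V_{mL}(c)=\sum_yV_L(y)P_y(X_{(m-1)L}\in c)+\sum_{s'=L+1}^{mL}\sum_y(PV_{s'-1})(y)(\eta_{s',y}-1)P_y(X_{mL-s'}\in c).$$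
Let $\bar h_j(c_1,c)$ be the maximum of $P_y(X_r\in c)$ over $y\in c_1$ and $jL\le r\le(j+1)L$, and let $k=c-c_1$. A displacement from $c_1$ to $c$ has length at least $\ell(|k|_\infty-1)_+$. For $j\ge1$, a cell has at most $CL^{d/2}$ points and $p_r(x)\le C(jL)^{-d/2}e^{-c|x|^2/r}$; for $j=0$ we use the tail bound in (T3), the case $r=0$ being trivial. In both cases
$$\bar h_j(c_1,c)\le C(1+j)^{-d/2}e^{-c(|k|_\infty-1)_+^2/(1+j)},\qquad\text{so}\qquad\sum_c\bar h_j(c_1,c)^q\le C(1+j)^{-\theta_q}.$$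
*First term.* By Jensen with respect to the probability vector $V_L/W_L$, its $q$-th power is at most $W_L^{q-1}\sum_yV_L(y)P_y(X_{(m-1)L}\in c)^q$. Summing over $c$ and taking expectations, it contributes at most $C\,\mathbb E[W_L^q]\,m^{-\theta_q}\le Cm^{-\theta_q}$.

*Second term.* For $s'\in(iL,(i+1)L]$ we have $mL-s'\in[(m-1-i)L,(m-i)L]$. By (T2) and subadditivity of $u\mapsto u^{q/2}$ (here $q\le2$), its $q$-th moment is at most
$$C\sum_{i=1}^{m-1}\sum_{c_1}\bar h_{m-1-i}(c_1,c)^q\,\mathbb E[N_{i,c_1}^q],\qquad N_{i,c_1}^2=\sum_{s'\in(iL,(i+1)L]}\ \sum_{y\in c_1}\big((PV_{s'-1})(y)(\eta_{s',y}-1)\big)^2 .$$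
Condition on $\mathcal F_{(i-1)L}$. The quantity $N_{i,c_1}$ is the $\ell^2$-norm of a vector that is linear in $V_{(i-1)L}$. Let $N^z_{c_1}$ be the same object for the field started from $\delta_z$, with $s'\in(L,2L]$, and let $\rho_L(k)=\max_{z\in c_0}\|N^z_{c_1}\|_{L^q}$ for $c_1-c_0=k$; this depends on $k$ only, by translation invariance. By the triangle inequality in $\ell^2$ and in $L^q$, the conditional $L^q$-norm of $N_{i,c_1}$ is at most $\sum_{c_0}V_{(i-1)L}(c_0)\,\rho_L(c_1-c_0)$. Young's inequality for convolutions gives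
$$\sum_{c_1}\mathbb E[N_{i,c_1}^q]\le\varepsilon_LB_{i-1},\qquad\varepsilon_L:=\Big(\sum_k\rho_L(k)\Big)^q .$$
Summing over $c$ with the bound on $\sum_c\bar h^q$ gives (4).

**Step 2: $\varepsilon_L\to0$ as $L\to\infty$.** This is where $q<p$ enters. We use dominated convergence in $\sum_k\rho_L(k)$. For each fixed $k$, $N^z_{c_1}$ is at most the full square function of $W_{2L}-W_L$ for the polymer from $z$. By the lower bound in (T2), $\rho_L(k)^q\le C\,\mathbb E|W_{2L}-W_L|^q\to0$, since $(W_n)$ is bounded in $L^q$ with $q>1$ and so converges in $L^q$.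

For the domination, let $\tilde c_1$ be the union of $c_1$ and its neighbouring cells (diagonal ones included). With the field started from $\delta_z$, let $Z_{s'}=\sum_yV_{s'}(y)P_y(X_{2L-s'}\in\tilde c_1)$ for $L\le s'\le2L$. This is a martingale with $Z_{2L}=V_{2L}(\tilde c_1)$ and site increments $(PV_{s'-1})(y)(\eta_{s',y}-1)P_y(X_{2L-s'}\in\tilde c_1)$. For $y\in c_1$ and $r\le L$, $P_y(X_r\in\tilde c_1)\ge P(|X_r|_\infty\le\lceil\sqrt r\,\rceil)\ge c_0>0$, by the central limit theorem for large $r$ and by positivity for small $r$. So $N^z_{c_1}$ is at most $c_0^{-1}$ times the square function of $Z_{2L}-Z_L$, and (T2) gives $\mathbb E[(N^z_{c_1})^q]\le C\,\mathbb E|Z_{2L}-Z_L|^q\le C\,\mathbb E[Z_{2L}^q]$. By Hölder,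
$$\mathbb E[Z_{2L}^q]\le(\mathbb EZ_{2L})^{1-s}(\mathbb E[Z_{2L}^{q_1}])^s\le A_{q_1}^s\,P_z(X_{2L}\in\tilde c_1)^{1-s}\le Ce^{-c|k|^2},$$
uniformly in $L$, since the displacement is at least $\ell(|k|_\infty-2)_+$. So $\rho_L(k)\le Ce^{-c|k|^2}$ for all $L$, and $\varepsilon_L\to0$.

**Step 3: solving the recursion.** Let $H_M=\sum_{j\le M}j^{-\theta_q}$ and $R_M=\max_{1\le m\le M}m^{\theta_q}B_m$. For $2\le m\le M$ the term $i=1$ of (4) has $B_0(m-1)^{-\theta_q}\le2^{\theta_q}m^{-\theta_q}$. For $i\ge2$, $B_{i-1}\le R_M(i-1)^{-\theta_q}$, and $\max(i-1,m-i)\ge\frac{m-1}2\ge\frac m4$, so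
$$\sum_{i=2}^{m-1}(i-1)^{-\theta_q}(m-i)^{-\theta_q}\le2\cdot4^{\theta_q}H_M\,m^{-\theta_q}.$$
Hence $R_M\le C_2+C_2\varepsilon_L(2^{\theta_q}+2\cdot4^{\theta_q}H_MR_M)$, and we conclude:
$$\text{if }\varepsilon_L\le1\text{ and }2C_24^{\theta_q}\varepsilon_LH_M\le\tfrac12,\text{ then }B_m\le C_3m^{-\theta_q}\text{ for }1\le m\le M,\tag{5}$$
with $C_3$ independent of $L$ and $M$.

**Step 4: regularity in $n$.** This step passes from multiples of $L$ to all $n$. Let $r\ge1$ and $T_y=\sum_xW_{n,n+r}(x,y)$. By convexity, $V_{n+r}(y)^q=(\sum_xV_n(x)W_{n,n+r}(x,y))^q\le T_y^{q-1}\sum_xV_n(x)^qW_{n,n+r}(x,y)$. By translation invariance, $\sum_y\mathbb E[T_y^{q-1}W_{n,n+r}(x,y)]=\sum_y\mathbb E[T_0^{q-1}W_{n,n+r}(x-y,0)]=\mathbb E[T_0^q]$. Since $V_n$ is independent of $W_{n,n+r}$, (T5) gives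
$$b_{n+r}(q)\le\mathbb E[\eta^q]\,A_q\,b_n(q),\qquad r\ge1.\tag{6}$$

**Step 5: proof of (i).** If $\theta_q>1$, then $H_\infty<\infty$, and by Step 2 we may fix $L$ such that (5) holds for all $M$. Then $b_{mL}(q)\le B_m\le C_3m^{-\theta_q}$ for $m\ge1$. The other $n\ge L$ follow from (6), and the finitely many $n<L$ from $b_n(q)\le A_q$.

**Step 6: proof of (ii).** If $\theta_q\le1$ then $H_M$ diverges, and $L$ must depend on $M$. We use (5) only up to a fixed $M$ and iterate over scales. Let now $q<q_1<\min(p,2)$, with $s$ as before, and let $M\ge3$. Apply (5) with $q_1$ in place of $q$ (and an auxiliary exponent in $(q_1,p)$): there is $L_0(M)$ such that $B_M(q_1):=\mathbb E\sum_cV_{ML}(c)^{q_1}\le C_3M^{-\theta_{q_1}}$ for all $L\ge L_0(M)$. Put $|c|=\max_{z\in c}|z|$, so that $|c|\le|z|+C\sqrt L$ for $z\in c$. Since $s\theta_{q_1}=\theta_q$, Hölder and (T3) give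
$$\tilde B_M:=\mathbb E\sum_cV_{ML}(c)^qe^{2|c|/\sqrt{ML}}\le B_M(q_1)^s\Big(\mathbb E\sum_cV_{ML}(c)\,e^{\frac{2|c|}{(1-s)\sqrt{ML}}}\Big)^{1-s}\le C_4M^{-\theta_q},$$
with $C_4$ independent of $M,L$. Now let $n=(M+1)L$. Since $\sqrt n\ge\sqrt{ML}$ and $\sqrt n\ge2\sqrt L$,
$$e^{\frac{2|x|}{q\sqrt n}}V_n(x)\le\sum_zf(z)\,W_{ML,n}(z,x)\,e^{\frac{|x-z|}{q\sqrt L}},\qquad f(z)=V_{ML}(z)\,e^{\frac{2|z|}{q\sqrt{ML}}}.$$
Take norms in $L^q(\mathbb P(\cdot\,|\mathcal F_{ML});\ell^q(c_1))$. By Minkowski they are at most $\sum_{c_0}f(c_0)\tau(c_1-c_0)$, where for $c_1-c_0=k$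
$$\tau(k)^q=\max_{z\in c_0}\sum_{x\in c_1}\mathbb E[W_L(x-z)^q]\,e^{|x-z|/\sqrt L}\le e^{1-|k|_\infty}\,b_L^*(q),$$
because $|x-z|\ge\sqrt L(|k|_\infty-1)$. Also $f(c)^q\le V_{ML}(c)^qe^{2|c|/\sqrt{ML}}$. Young's inequality gives
$$b^*_{(M+1)L}(q)\le C\,b_L^*(q)\,\tilde B_M\le C_5M^{-\theta_q}\,b_L^*(q),\qquad L\ge L_0(M),$$
with $C_5$ independent of $M$ and $L$. Iterate along $L_k=(M+1)^kL_0(M)$: $b_{L_k}(q)\le b^*_{L_k}(q)\le(C_5M^{-\theta_q})^kb^*_{L_0}(q)$. If $C_5M^{-\theta_q}<1$ and $L_k\le n<L_{k+1}$, then $k\ge\frac{\log(n/L_0)}{\log(M+1)}-1$, and (6) yields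
$$b_n(q)\le C_M\,n^{-(\theta_q\log M-\log C_5)/\log(M+1)} .$$
The exponent tends to $-\theta_q$ as $M\to\infty$. $\square$

We also need spatial weights. For $K>0$, $1<q<q_1<p$ and $s=\frac{q-1}{q_1-1}$, Hölder and (T3) give, for $r\ge1$,
$$\sum_x\mathbb E[W_r(x)^q]e^{K|x|/\sqrt r}\le b_r(q_1)^s\Big(Ee^{\frac{K|X_r|}{(1-s)\sqrt r}}\Big)^{1-s}\le C_K\,b_r(q_1)^s,\qquad s\theta_{q_1}=\theta_q.\tag{7}$$

**Lemma 4.** (i) If $\alpha>0$, take any $1+\frac2d<q<q_1\le2$ with $q_1<p$. Then $\theta_q>1$, $q<2$, and $\sup_ns_n^*(q)<\infty$; in particular $\sum_rb_r(q)<\infty$. (ii) If $\alpha=0$ (so $p=1+\frac2d<2$), then for every $\delta>0$ there is $q\in(1,p)$ with $s_n^*(q)\le C_\delta n^\delta$ for $n\ge1$.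

*Proof.* (i) Such $q,q_1$ exist since $1+\frac2d<2$ and $p>1+\frac2d$. Proposition 3(i) applies to $q_1$, and (7) with $K=2$ gives $b_r^*(q)\le Cr^{-\theta_q}$, which is summable. (ii) For $q<q_1<p$, Proposition 3(ii) for $q_1$ and (7) give $b_r^*(q)\le C r^{-\theta_q+\delta/2}$. As $q\uparrow p$, $\theta_q\uparrow\theta_p=1$, so we can take $\theta_q\ge1-\delta/2$ and then $-\theta_q+\delta/2\le-1+\delta$. Sum over $r$. $\square$

From now on $q$ is as in Lemma 4 (if $\alpha=0$ it depends on $\delta$, and then $C$ may depend on $\delta$), and $s_n^*=s_n^*(q)$. In all cases $q<p$ and $q\le2$.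

## 7. Coarse moments, gluing two polymers, and the upper bound

**Definition (coarse moment).** For $n\ge1$ let $h_n=\mathbb E\sum_cW_n(c)^p$, the sum over cells $c$ of side $\ell=\lceil\sqrt n\rceil$.

By superadditivity of $u\mapsto u^p$, $b_n\le h_n\le a_n\le Cn$. Without disorder $h_n=\sum_cP(X_n\in c)^p$ stays of order one: it is at most $1$, and boundedly many cells carry half of the mass. So $h_n$ ignores the spreading at scale $\sqrt n$, while $b_n$ feels it. We need $h_n$ and not $a_n$, because two pieces of polymer can be connected at cost $n^{-d/2}$ only if their endpoints are within a distance of order $\sqrt n$.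

**Lemma 5.** $\sum_{k=0}^nb_k\le C\,s_n^*\,h_n\le C\,s_n^*\,a_n$ for $n\ge1$.

*Proof.* **Step 1: a localized submartingale.** To obtain $h_n$ on the right we look at the polymer through a window of width $\sqrt n$. Let $\varphi(y)=\sqrt{1+|y|^2/n}$ and $\psi=e^{-\varphi}$. Since $\varphi$ is $n^{-1/2}$-Lipschitz, $\psi(x+y)\le e^{|y|/\sqrt n}\psi(x)$. The Hessian $\frac1n\big(\frac{I}{\varphi}-\frac{yy^{T}}{n\varphi^3}\big)$ is at most $\frac1nI$, so averaging over $\pm e_i$ gives $P\varphi\le\varphi+\frac1{2n}$, and by Jensen $P\psi\ge e^{-P\varphi}\ge e^{-1/(2n)}\psi$. Hence for $a\in\mathbb Z^d$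
$$Y_k=e^{k/(2n)}\sum_y\psi(y-a)W_k(y),\qquad0\le k\le n,$$
is a positive submartingale: $\mathbb E[\sum_y\psi(y-a)W_{k+1}(y)|\mathcal F_k]=\sum_y(P\psi)(y-a)W_k(y)$.

**Step 2: the level lemma applies.** Put $\xi_k=\sum_x(W_k(x)\psi(x-a))^q$. For $j\le k$,
$$W_k(x)\psi(x-a)\le\sum_zW_j(z)\psi(z-a)\,W_{j,k}(z,x)\,e^{|x-z|/\sqrt n}.$$
By Minkowski in $L^q(\mathbb P(\cdot|\mathcal F_j);\ell^q)$, and since $q\le2$ and $k-j\le n$, we get $\mathbb E[\xi_k|\mathcal F_j]\le Y_j^q\,b^*_{k-j}(q)$. Summing over $k$, Lemma 2 applies with $\Gamma=s_n^*$. As $W_k(x)\psi(x-a)\le Y_k$ and $Y_n\le e^{1/2}\sum_y\psi(y-a)W_n(y)$,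
$$\mathbb E\sum_{k=0}^n\sum_x(W_k(x)\psi(x-a))^p\le\mathbb E\sum_{k=0}^nY_k^{p-q}\xi_k\le C\,s_n^*\,\mathbb E\Big[\Big(\sum_y\psi(y-a)W_n(y)\Big)^p\Big].$$

**Step 3: sum over $a$.** On the left $\sum_a\psi(x-a)^p\ge cn^{d/2}$, so the sum is at least $cn^{d/2}\sum_{k\le n}b_k$. On the right let $\bar\psi(a,c)=\max_{y\in c}\psi(y-a)$. Since $\psi(y)\le e^{-|y|/\sqrt n}$, we have $\sum_c\bar\psi(a,c)\le C$ and $\sum_a\bar\psi(a,c)\le Cn^{d/2}$. By Jensen, $(\sum_c\bar\psi(a,c)W_n(c))^p\le C\sum_c\bar\psi(a,c)W_n(c)^p$, and the right side summed over $a$ is at most $Cs_n^*n^{d/2}h_n$. Divide by $n^{d/2}$. $\square$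

**Lemma 6 (gluing).** There are $n_0$ and $c>0$ with $b_m\ge c\,n^{-1-\alpha}h_n^2$ for all $n\ge n_0$ and $3n\le m\le4n$.

*Proof.* **Step 1: average the middle piece.** We cut the polymer of length $m$ at times $n$ and $m-n$: $W_m(y)=\sum_{x,z}W_n(x)W_{n,m-n}(x,z)W_{m-n,m}(z,y)$. Averaging the environment at times in $(n,m-n]$, Jensen gives
$$\mathbb E[W_m(y)^p]\ge\mathbb E\Big[\Big(\sum_{x,z}W_n(x)\,p_{m-2n}(z-x)\,W_{m-n,m}(z,y)\Big)^p\Big].$$
Let $y\equiv m$. If $W_n(x)W_{m-n,m}(z,y)\ne0$, then $x\equiv n$ and $z\equiv m-n$, so $z-x\equiv m-2n$. If moreover $x,z$ lie in one cell, then $|z-x|\le2\sqrt{dn}$ and $n\le m-2n\le2n$, so $p_{m-2n}(z-x)\ge cn^{-d/2}$ for $n\ge n_0$ by (T3). Keep only such pairs. By superadditivity of $u\mapsto u^p$ over cells, by independence, and summing over $y$,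
$$b_m\ge c\,n^{-dp/2}\sum_c\mathbb E[W_n(c)^p]\sum_{y\equiv m}\mathbb E\Big[\Big(\sum_{z\in c}W_{m-n,m}(z,y)\Big)^p\Big].$$

**Step 2: the last piece is again a coarse moment.** By (T5) with $f=\mathbf 1_c$ and the symmetry of $P$, the last expectation equals $\mathbb E[\eta^p]\,\mathbb E[((PW_{n-1})(c-y))^p]$, where $c-y$ is the translated box. For any box $D$, $W_n(D)=\sum_{x\in D}\eta_{n,x}(PW_{n-1})(x)$, and $(\sum w_x\eta_x)^p\le(\sum w_x)^{p-1}\sum w_x\eta_x^p$ for $w\ge0$, so $\mathbb E[W_n(D)^p]\le\mathbb E[\eta^p]\,\mathbb E[((PW_{n-1})(D))^p]$. Hence the last expectation is at least $\mathbb E[W_n(c-y)^p]$.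

**Step 3: the parity restriction is harmless.** Take $n_0\ge2$, so $\ell\ge2$. A box of side $\ell$ contains the two boxes of side $\ell-1$ whose corners are shifted by $0$ and by $e_1$. As $y$ runs over a parity class, these corners together run once over $\mathbb Z^d$. So
$$2\sum_{y\equiv m}\mathbb E[W_n(c-y)^p]\ge\sum_{a\in\mathbb Z^d}\mathbb E\big[W_n(a+[0,\ell-1)^d)^p\big]\ge c\,n^{d/2}h_n .$$
For the last inequality split the $a$'s into the $(\ell-1)^d\ge cn^{d/2}$ residue classes mod $\ell-1$. Each class gives a tiling by boxes of side $\ell-1$. Each $\ell$-cell meets at most $3^d$ of these boxes and each box meets at most $2^d$ of the $\ell$-cells, so $h_n\le3^{d(p-1)}2^d\sum_{\text{boxes}}\mathbb E[W_n(\text{box})^p]$ for each class. Altogether $b_m\ge cn^{-dp/2+d/2}h_n^2=cn^{-\theta_p}h_n^2$, and $\theta_p=1+\alpha$. $\square$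

**Lemma 7.** If $\alpha>0$, then $h_n\le Cn^\alpha$ for $n\ge1$. If $\alpha=0$, then $h_n\le n^{o(1)}$.

*Proof.* The aim is to see that exceeding $n^\alpha$ leads to doubly exponential growth. Lemma 5 at time $4n$ and Lemma 6 give, for $n\ge n_0$,
$$C\,s_{4n}^*\,h_{4n}\ge\sum_{m=3n}^{4n}b_m\ge c\,n^{-\alpha}h_n^2.\tag{8}$$
If $\alpha>0$, then $s^*_{4n}\le C$ and $h_{4n}\ge c_7n^{-\alpha}h_n^2$. Put $t_n=c_74^{-\alpha}n^{-\alpha}h_n$. Then $t_{4n}=c_74^{-2\alpha}n^{-\alpha}h_{4n}\ge c_7^24^{-2\alpha}n^{-2\alpha}h_n^2=t_n^2$. If $t_n\ge2$ for some $n\ge n_0$, then $t_{4^jn}\ge2^{2^j}$ for all $j$, which contradicts $h_N\le CN$. So $t_n<2$ for all $n\ge n_0$.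

If $\alpha=0$, then $h_{4n}\ge c_\delta n^{-\delta}h_n^2$ for every $\delta>0$, by Lemma 4(ii). Put $r_n=h_nn^{-2\delta}$. Then $r_{4n}\ge c_\delta16^{-\delta}n^{-3\delta}h_n^2=c_\delta16^{-\delta}n^\delta r_n^2\ge r_n^2$ for $n\ge n_\delta$. If $h_n\ge n^{3\delta}$ for some $n\ge\max(n_\delta,2)$, then $r_n\ge n^\delta$ and $r_{4^jn}\ge n^{\delta2^j}$ for all $j$, again contradicting $h_N\le CN$. Since $\delta$ is arbitrary, $h_n\le n^{o(1)}$. $\square$

**Lemma 8.** $a_n\le C\sum_{k=0}^{n-1}b_k$ for $n\ge1$.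

*Proof.* We bound one-step increments of $a_k$. With $\mu_k=PW_k(\cdot)/W_k$, a probability vector, $W_{k+1}=W_k(1+\sum_x\mu_k(x)(\eta_{k+1,x}-1))$, and (T4) gives $a_{k+1}-a_k\le C\,\mathbb E[W_k^p\sum_x\mu_k(x)^2]$.

If $p\le2$, then $\mu_k^2\le\mu_k^p$, so the bound is at most $C\,\mathbb E\sum_x((PW_k)(x))^p\le Cb_k$ by Jensen. Sum over $k<n$ and use $a_0=1=b_0$.

If $p>2$, then $\alpha>\frac d2-1>0$, and $q\in(1+\frac2d,2)$. Let $\epsilon\in(0,1)$. Where $\mu_k(x)>\epsilon$ we have $\mu_k^2\le\epsilon^{2-p}\mu_k^p$, which contributes at most $C\epsilon^{2-p}b_k$. Where $\mu_k(x)\le\epsilon$ we have $\mu_k^2\le\epsilon^{2-q}\mu_k^q$, which contributes at most $C\epsilon^{2-q}\,\mathbb E[W_k^{p-q}\xi_k]$ with $\xi_k=\sum_x((PW_k)(x))^q\le\sum_xW_k(x)^q$. By Minkowski $\mathbb E[\xi_k|\mathcal F_j]\le W_j^q\,b_{k-j}(q)$, and $\sum_rb_r(q)<\infty$. Lemma 2 with $Y=W$ on $\{0,\dots,n-1\}$ bounds the sum of these contributions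 over $k<n$ by $C\epsilon^{2-q}a_{n-1}\le C\epsilon^{2-q}a_n$. For $\epsilon$ small, $a_n\le1+\frac12a_n+C_\epsilon\sum_{k<n}b_k$, and $a_n<\infty$. $\square$

**All upper bounds, part (a), and the first half of (d).** Lemmas 8, 5 and 7 give
$$a_n\le C\sum_{k<n}b_k\le C\,s_n^*\,h_n,\tag{9}$$
which is at most $Cn^\alpha$ if $\alpha>0$ and $n^{o(1)}$ if $\alpha=0$. With (F4), all upper bounds of Theorem 1 hold. If $\alpha=0$, then $a_n\ge(\mathbb EW_n)^p=1$, which proves (a). If $\alpha>0$, then $s_n^*\le C$, and Lemmas 8 and 5 are the two inequalities in the first half of (d).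

## 8. The lower bound for $p\le2$ and $\alpha>0$

Let $S_N=\sum_{k=0}^Nb_k$ and $e_m=\sum_{t\ge1}\mathbb E\|p_tW_m(\cdot)\|_p^p$. The latter is finite, since $\|p_tf\|_p\le\|p_t\|_p\|f\|_1$ and $\|p_t\|_p^p\le Ct^{-\theta_p}$ with $\theta_p>1$. It measures how strongly the field at time $m$, spread by the free walk, can seed further disorder.

**Step 1: $e_m\ge c$ for all $m\ge1$.** This is where (F3) enters. Let $n>m$ and $R_s(x)=\sum_y(p_{s-m}W_m)(y)W_{s,n}(y,x)$ for $m\le s\le n$, so that $R_m=W_n(x)$ and $R_n=(p_{n-m}W_m)(x)$. Since $W_{s-1,n}(y',x)=\sum_yP(y',y)\eta_{s,y}W_{s,n}(y,x)$, telescoping gives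
$$W_n(x)=(p_{n-m}W_m)(x)+\sum_{s=m+1}^n\sum_y(p_{s-m}W_m)(y)(\eta_{s,y}-1)W_{s,n}(y,x).$$
Given $\mathcal F_m$, reveal the times $s$ in decreasing order: $W_{s,n}$ depends on times after $s$ only, so the terms are martingale differences. (T1), independence and summation over $x$ give
$$b_n\le C\,\mathbb E\|p_{n-m}W_m\|_p^p+C\sum_{s=m+1}^n\mathbb E\|p_{s-m}W_m\|_p^p\;b_{n-s} .$$
Sum over $m<n\le N$ and use $S_N\ge1$: $S_N\le S_m+C_8e_mS_N$, with $C_8$ independent of $m,N$. If $C_8e_m\le\frac12$ for some $m$, then $S_N\le2S_m$ for all $N>m$, and $a_N$ is bounded by Lemma 8, contradicting (F3). So $e_m\ge1/(2C_8)$ for all $m\ge1$.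

**Step 2: a renewal-type inequality.** We bound $e_m$ from above by $b_0,\dots,b_{m-1}$. For $t\ge1$,
$$(p_tW_m)(x)=p_{m+t}(x)+\sum_{s=1}^m\sum_y(PW_{s-1})(y)(\eta_{s,y}-1)\,p_{m+t-s}(x-y),$$
and (T1), summed over $x$, together with (T3), gives $\mathbb E\|p_tW_m\|_p^p\le C(m+t)^{-\theta_p}+C\sum_{s=1}^mb_{s-1}(m+t-s)^{-\theta_p}$. Now sum over $t\ge1$. Since $\theta_p=1+\alpha>1$, $\sum_{t\ge1}(m+t-s)^{-1-\alpha}\le C(m-s+1)^{-\alpha}$. The first term gives at most $Cm^{-\alpha}$, which is absorbed in the term $b_0m^{-\alpha}$ from $s=1$. With $k=s-1$ and Step 1,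
$$\sum_{k=0}^{m-1}b_k\,(m-k)^{-\alpha}\ge c\qquad\text{for all }m\ge1.\tag{10}$$
Compare with (2).

**Step 3: conclusion of (b).** Summing (10) over $1\le m\le n$, $\big(\sum_{k<n}b_k\big)\sum_{j=1}^nj^{-\alpha}\ge cn$. Since $a_n\ge c\sum_{k<n}b_k$ by (d), $a_n\ge cn/\sum_{j=1}^nj^{-\alpha}$. This is at least $cn^\alpha$, $cn/\log n$ ($n\ge2$) or $cn$ according as $\alpha<1$, $\alpha=1$ or $\alpha>1$. Part (b) is proved.

**Step 4: the second half of (d).** Let $\alpha<1$. Lemma 5 also gives $h_n\ge c\sum_{k\le n}b_k\ge cn^\alpha$. For $m\ge3\max(n_0,3)$ and $n=\lfloor m/3\rfloor$ we have $3n\le m\le3n+2\le4n$, so Lemma 6 gives $b_m\ge cn^{-1-\alpha}n^{2\alpha}\ge cm^{\alpha-1}$. As $b_m>0$ for the finitely many other $m$, (d) is proved.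

## 9. The lower bound for $p>2$: a kernel that absorbs the disorder

Now $\alpha>\frac d2-1>0$. Both steps of Section 8 that used (T1) must be replaced. As in Lemma 8, we split each increment into large sites, which produce $p$-th powers, and small sites, which produce $q$-th powers with $q<2$ and are absorbed by the level lemma. To use the level lemma for $\sum_yW_j(y)g(y)$, where $g$ is spread by a kernel over the remaining time, we need the spread kernel to reproduce itself: with $G_t$ the kernel, we want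
$$\sum_{r=0}^t\sum_y\mathbb E[W_r(y)^q]\,G_{t-r}(z-y)^q\le C\,G_t(z)^q .$$

The natural choice $G_t=p_t$ fails. Take $z=te_1$. Then only $y=re_1$ contributes, $\mathbb E[W_r(re_1)^q]=(2d)^{-rq}\mathbb E[\eta^q]^r$ and $p_{t-r}((t-r)e_1)^q=(2d)^{-(t-r)q}$. The left side is $(2d)^{-tq}\sum_{r=0}^t\mathbb E[\eta^q]^r$, while $p_t(z)^q=(2d)^{-tq}$. Since $\mathbb E[\eta^q]>1$, the ratio is exponential in $t$. The tails of $p_t$ are too thin. The remedy is a kernel with exponential tails at scale $\sqrt t$. The price is a factor $t^\delta$, which keeps the kernel compatible with one step of the walk; this is the origin of the $n^{-\varepsilon}$ in (c).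

In this section $q$ is fixed with $1+\frac2d<q<q_1:=2<p$, which is admissible in Lemma 4(i), and $s_0=q-1=\frac{q-1}{q_1-1}$.

**Lemma 9 (pointwise decay).** For every $K>0$ and $r\ge1$,
$$\sup_y\mathbb E[W_r(y)^q]\,e^{K|y|/\sqrt r}\le C_Kr^{-dq/2},\qquad\sum_y\mathbb E[W_r(y)^q]\,e^{K|y|/\sqrt r}\le C_Kr^{-\theta_q}.$$

*Proof.* The second bound is (7) with $q_1=2$ and Proposition 3(i) at the exponent $2<p$, where $\theta_2=\frac d2>1$. For the first bound let $\gamma_r$ denote the supremum; it is finite for each $r$.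

**Step 1: expand in the middle third.** Let $r\ge3$, $r_1=\lfloor r/3\rfloor$, $r_2=\lfloor2r/3\rfloor$. Then $r_1\ge r/5$, $r_2-r_1\ge r/5$ and $r-r_2\ge r/3$. (For $r\ge5$ use $r_1\ge\frac{r-2}3\ge\frac r5$ and $r_2-r_1\ge\frac{r-2}3\ge\frac r5$; check $r=3,4$ directly.) Let
$$R_s=\sum_{w,z}W_s(w)\,p_{r_2-s}(z-w)\,W_{r_2,r}(z,y),\qquad r_1\le s\le r_2 .$$
Then $R_{r_2}=W_r(y)$ and $R_s-R_{s-1}=\sum_w(PW_{s-1})(w)(\eta_{s,w}-1)(p_{r_2-s}W_{r_2,r}(\cdot,y))(w)$. Given the environment after $r_2$, (T1) yields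
$$\mathbb E[W_r(y)^q]\le C\,\mathbb E[R_{r_1}^q]+C\sum_{s=r_1+1}^{r_2}\sum_w\mathbb E[(PW_{s-1}(w))^q]\;\mathbb E\big[((p_{r_2-s}W_{r_2,r}(\cdot,y))(w))^q\big].$$

**Step 2: the term $R_{r_1}$ has the right size.** Since $r/5\le r_2-r_1\le r$, $p_{r_2-r_1}(z-x)\le C_Kr^{-d/2}e^{-K|z-x|/(q\sqrt r)}$. As $|y|\le|x|+|z-x|+|y-z|$,
$$e^{\frac{K|y|}{q\sqrt r}}R_{r_1}\le C_Kr^{-d/2}\Big(\sum_xW_{r_1}(x)e^{\frac{K|x|}{q\sqrt r}}\Big)\Big(\sum_zW_{r_2,r}(z,y)e^{\frac{K|y-z|}{q\sqrt r}}\Big),$$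
with independent factors. Both are bounded in $L^q$, uniformly in $r,y$. For the first let $n=r_1$ and $D_j=\{x:j\sqrt n\le|x|<(j+1)\sqrt n\}$. Since $q=(1-s_0)+2s_0$, Hölder gives
$$\mathbb E[W_n(D_j)^q]\le(\mathbb EW_n(D_j))^{1-s_0}(\mathbb E[W_n^2])^{s_0}\le C\,P(|X_n|\ge j\sqrt n)^{1-s_0}\le Ce^{-cj^2},$$
where $A_2<\infty$ because $p>2$. So its $L^q$-norm is at most $\sum_je^{K(j+1)/q}Ce^{-cj^2/q}\le C_K$. The second factor is treated in the same way with $n=r-r_2$, using $\mathbb E[\sum_{z\in y+D_j}W_{r_2,r}(z,y)]=P(X_n\in D_j)$ and, by (T5), $\mathbb E[(\sum_zW_{r_2,r}(z,y))^2]\le\mathbb E[\eta^2]A_2$. Hence $e^{K|y|/\sqrt r}\,\mathbb E[R_{r_1}^q]\le C_Kr^{-dq/2}$.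

**Step 3: the sum is small compared with earlier $\gamma_s$.** Distribute the weight by $e^{K|y|/\sqrt r}\le e^{K|w|/\sqrt r}e^{K|y-w|/\sqrt r}$. By Jensen, $\mathbb E[(PW_{s-1}(w))^q]e^{K|w|/\sqrt r}\le e^K\gamma_{s-1}$, since $1\le s-1\le r$. By Jensen again (average over the environment in $(s,r_2]$), $\mathbb E[((p_{r_2-s}W_{r_2,r}(\cdot,y))(w))^q]\le\mathbb E[W_{s,r}(w,y)^q]$. Summed over $w$ with weight $e^{K|y-w|/\sqrt r}$, this is at most $C_K(r-s)^{-\theta_q}\le C_Kr^{-\theta_q}$, by translation invariance, the second bound of the lemma, and $r-s\ge r/3$. Hence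
$$\gamma_r\le C_9r^{-dq/2}+C_9r^{1-\theta_q}\max_{r_1\le s<r_2}\gamma_s,\qquad r\ge3.$$

**Step 4: induction.** Since $\theta_q>1$, choose $r_0\ge3$ with $C_9r_0^{1-\theta_q}5^{dq/2}\le\frac12$, and $K_0=\max(2C_9,\max_{r<r_0}\gamma_rr^{dq/2})$. If $\gamma_s\le K_0s^{-dq/2}$ for all $s<r$ and $r\ge r_0$, then $\gamma_s\le K_05^{dq/2}r^{-dq/2}$ for $s\ge r_1\ge r/5$, and $\gamma_r\le(\frac{K_0}2+\frac{K_0}2)r^{-dq/2}$. $\square$

**Lemma 10 (kernels).** Let $\delta>0$ satisfy $\theta_q-\delta q>1$, $\alpha-\delta p>0$ and $\delta<\frac d2$. There are positive radial kernels $G_t(z)$, $t\in\mathbb N_0$, $z\in\mathbb Z^d$, with constants that may depend on $\delta$, such that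

* (G1) $G_0(0)=1$;
* (G2) $PG_t\le G_{t+1}$;
* (G3) $\sum_zG_t(z)^p\le C(1+t)^{-\theta_p+\delta p}$;
* (G4) $\sum_{r=0}^t\sum_y\mathbb E[W_r(y)^q]\,G_{t-r}(z-y)^q\le C\,G_t(z)^q$ for all $t,z$;
* (G5) $G_t(y)\le C\,G_t(z)$ if $|y-z|=1$, and $G_t\le C\,G_{t+1}$.

*Proof.* **Step 1: definition, and (G1), (G3), (G5).** Let $\tau=t+T_0$ and
$$u(\rho)=d\Lambda\Big(\sqrt{1+\rho^2/\Lambda}-1\Big),\qquad G_t(z)=A\,\tau^{-d/2+\delta}e^{-u(|z|/\sqrt\tau)},\qquad A=T_0^{d/2-\delta}.$$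
The profile $u$ is Gaussian near $0$ and linear at infinity. First fix $\Lambda\ge\max\big(3,\frac{(d+2)^2}{3d\delta}\big)$, then $T_0\ge8$ large, depending on $\Lambda$ and $\delta$. The function $u$ is increasing and $d\sqrt\Lambda$-Lipschitz, and
$$d\sqrt\Lambda\,\rho-d\Lambda\le u(\rho)\le d\sqrt\Lambda\,\rho .$$
(G1) is clear. By the lower bound on $u$, $\sum_zG_t(z)^p\le C\tau^{-dp/2+\delta p}\sum_ze^{-pd\sqrt\Lambda|z|/\sqrt\tau}\le C\tau^{-\theta_p+\delta p}$, and $\tau\ge1+t$ with a negative exponent, which is (G3). (G5) follows from the Lipschitz property and from the fact that $u(|z|/\sqrt\tau)$ decreases in $\tau$.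

**Step 2: reduction of (G2) to a scalar inequality.** Let $v(z,\tau)=u(|z|/\sqrt\tau)$, $\rho=|z|/\sqrt\tau$ and $S=\sqrt{1+\rho^2/\Lambda}$, so $u'=d\rho/S$ and $u''=d/S^3$. The function $\zeta\mapsto u(|\zeta|)$ is smooth with bounded derivatives of orders 1 to 3, so the derivatives of $v$ in $z$ of order $k\le3$ are at most $C\tau^{-k/2}$. Expand $e^{-(v(z+e)-v(z))}$ to second order and average over the $2d$ unit vectors $e$. First-order terms cancel, and
$$\frac{PG_t}{G_t}\le1+\frac1{2d}\big(|\nabla v|^2-\Delta v\big)+C\tau^{-3/2},\qquad|\nabla v|^2=\frac{d^2\rho^2}{\tau S^2},\quad\Delta v=\frac d\tau\Big(\frac{d-1}S+\frac1{S^3}\Big),$$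
with $C$ depending on $\Lambda$ but not on $z,\tau$. Next, $-\partial_\tau v=\frac d2\frac{|z|^2}{\tau^2S}$, and $S$ decreases in $\tau$. Integrating from $\tau$ to $\tau+1$, with $S$ taken at $\tau$,
$$v(z,\tau)-v(z,\tau+1)\ge\frac d2\,\frac{|z|^2}S\,\frac1{\tau(\tau+1)}\ge\frac1\tau\Big(1-\frac2\tau\Big)\frac d2\,\frac{\rho^2}S .$$
Since $\log\frac{G_{t+1}}{G_t}=-(\frac d2-\delta)\log(1+\frac1\tau)+v(z,\tau)-v(z,\tau+1)$, $\log(1+x)\le x$ and $e^x\ge1+x$,
$$\frac{G_{t+1}}{G_t}\ge1+\frac1\tau\Big[\delta-\frac d2+\Big(1-\frac2\tau\Big)\frac d2\,\frac{\rho^2}S\Big].$$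
So (G2) follows from
$$\delta+\frac d2\,\frac{\rho^2}S\Big(1-\frac1S\Big)-\frac d2+\frac12\Big(\frac{d-1}S+\frac1{S^3}\Big)-\frac d\tau\,\frac{\rho^2}S-C\tau^{-1/2}\ge0,\qquad\rho^2=\Lambda(S^2-1).\tag{11}$$

**Step 3: proof of (11).** Suppose first $S\ge2$. Since $\tau\ge8$, the second and fifth terms sum to at least $\frac d8\frac{\rho^2}S=\frac{d\Lambda}8(S-\frac1S)\ge\frac{3d\Lambda}{16}\ge\frac d2$, as $\Lambda\ge3$. This cancels the third term, the fourth is positive, and (11) is at least $\delta-C\tau^{-1/2}\ge0$ for $T_0$ large.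

Suppose $S\in[1,2]$ and put $\sigma=S-1$. The second term is $\frac d2\Lambda\sigma^2\frac{S+1}{S^2}\ge\frac{3d}8\Lambda\sigma^2$. The third and fourth sum to $-\frac12[(d-1)(1-\frac1S)+(1-\frac1{S^3})]\ge-\frac{d+2}2\sigma$, because $1-S^{-1}\le\sigma$ and $1-S^{-3}\le3\sigma$. The fifth is at least $-C_\Lambda/\tau$. Minimizing over $\sigma$,
$$\frac{3d}8\Lambda\sigma^2-\frac{d+2}2\sigma\ge-\frac{(d+2)^2}{6d\Lambda}\ge-\frac\delta2$$
by the choice of $\Lambda$. So the left side of (11) is at least $\frac\delta2-C_\Lambda\tau^{-1/2}\ge0$ for $T_0$ large. This is where $\delta>0$ is needed.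

**Step 4: (G4).** Put $K=qd\sqrt\Lambda$. The term $r=0$ equals $G_t(z)^q$.

*Case $1\le r\le t/2$.* Here $\tau-r\ge\tau/2$ and $u(|z-y|/\sqrt{\tau-r})\ge u(|z-y|/\sqrt\tau)\ge u(|z|/\sqrt\tau)-d\sqrt\Lambda|y|/\sqrt\tau$, and $r\le\tau$, so $G_{t-r}(z-y)\le CG_t(z)e^{d\sqrt\Lambda|y|/\sqrt r}$. By the second bound of Lemma 9 these terms sum to at most $CG_t(z)^q\sum_rr^{-\theta_q}\le CG_t(z)^q$.

*Case $t/2<r\le t$ with $t\ge T_0$.* Put $j=t-r$. Since $r\ge t/2\ge\tau/4$ and $r\le\tau$, the first bound of Lemma 9 gives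
$$\mathbb E[W_r(y)^q]\le C\tau^{-dq/2}e^{-K|y|/\sqrt\tau}\le C\tau^{-dq/2}e^{-K|z|/\sqrt\tau}e^{K|z-y|/\sqrt\tau},\qquad e^{-K|z|/\sqrt\tau}\le e^{-qu(|z|/\sqrt\tau)} .$$
Moreover $G_j(w)^q\le C(j+T_0)^{-dq/2+\delta q}e^{-K|w|/\sqrt{j+T_0}}$, and $j+T_0\le\frac t2+T_0\le\frac34\tau$ since $t\ge T_0$. Hence $\frac1{\sqrt\tau}\le\frac{\sqrt3}2\frac1{\sqrt{j+T_0}}$ and
$$\sum_we^{K|w|/\sqrt\tau}G_j(w)^q\le C(j+T_0)^{-dq/2+\delta q+d/2}=C(j+T_0)^{-\theta_q+\delta q},$$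
which is summable in $j$ since $\theta_q-\delta q>1$. These terms sum to at most $C\tau^{-dq/2}e^{-qu(|z|/\sqrt\tau)}\le CG_t(z)^q$.

*Case $t<T_0$, $r\ge1$.* Only finitely many $r\le t$ and $|y|\le r<T_0$ matter, and there $G_{t-r}(z-y)\le CG_t(z)$ by the argument of the first case (now with $\tau-r\ge T_0\ge\tau/2$). $\square$

**Lemma 11.** For $f\ge0$ finitely supported, $k\ge1$ and $\ell\ge0$,
$$\mathbb E\Big[\Big(\sum_yW_k(y)(G_\ell*f)(y)\Big)^p\Big]\le C\sum_{j=0}^{k-1}\sum_z\mathbb E[W_j(z)^p]\,(G_{k+\ell-j}*f)(z)^p .$$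

*Proof.* We may take $f\not\equiv0$.

**Step 1: a supermartingale and its martingale majorant.** For $0\le j\le k$ let $g_j=G_{k+\ell-j}*f$ and $Z_j=\sum_yW_j(y)g_j(y)>0$; for $j<k$ let $x_{j,y}=(PW_j)(y)g_{j+1}(y)$. By (G2), $\mathbb E[Z_{j+1}|\mathcal F_j]=\sum_yx_{j,y}=\sum_yW_j(y)(Pg_{j+1})(y)\le Z_j$. Let
$$M_j=Z_j+\sum_{i<j}\big(Z_i-\mathbb E[Z_{i+1}|\mathcal F_i]\big)\ge Z_j .$$
This is a positive martingale with $M_0=Z_0$, increments $\sum_yx_{j,y}(\eta_{j+1,y}-1)\ge-Z_j\ge-M_j$, and $\mathbb E[M_k^p]<\infty$.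

**Step 2: one-step estimate.** We split according to large and small sites. For $p>2$ and $u\ge-a$, $a>0$, the inequality used in (T4), rescaled, is $(a+u)^p\le a^p+pa^{p-1}u+C(a^{p-2}u^2+|u|^p)$. As in (T4), given $\mathcal F_j$,
$$\mathbb E\Big|\sum_yx_y(\eta_y-1)\Big|^p\le C\Big(\sum_yx_y^2\Big)^{p/2}\le C\Big(\sum_yx_y\Big)^{p-2}\sum_yx_y^2 ,$$
and $\sum_yx_{j,y}\le M_j$. So for $\epsilon\in(0,1)$, splitting according to $x_{j,y}\le\epsilon M_j$ or not,
$$\mathbb E[M_{j+1}^p|\mathcal F_j]\le M_j^p+CM_j^{p-2}\sum_yx_{j,y}^2\le M_j^p+C\epsilon^{2-q}M_j^{p-q}\sum_yx_{j,y}^q+C\epsilon^{2-p}\sum_yx_{j,y}^p .$$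
By Jensen for $P$ and (G5), for $r\in\{q,p\}$,
$$\sum_yx_{j,y}^r\le C\sum_zW_j(z)^rg_j(z)^r.\tag{12}$$

**Step 3: the hypothesis of the level lemma.** For $j_0\le j$,
$$W_j(z)g_j(z)=\sum_{w',w}W_{j_0}(w')f(w)\,W_{j_0,j}(w',z)\,G_{k+\ell-j}(z-w).$$
Apply Minkowski in $L^q$ over the environment after $j_0$ and over $(j,z)$, then (G4) with $t=k+\ell-j_0$ and $r=j-j_0$, translating by $w'$ and using that $G$ is radial:
$$\mathbb E\Big[\sum_{j=j_0}^{k-1}\sum_zW_j(z)^qg_j(z)^q\Big|\mathcal F_{j_0}\Big]\le C\Big(\sum_{w',w}W_{j_0}(w')f(w)G_{k+\ell-j_0}(w'-w)\Big)^q=CZ_{j_0}^q\le CM_{j_0}^q .$$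

**Step 4: conclusion.** By Step 3 and (12) with $r=q$, Lemma 2 with $Y=M$ on $\{0,\dots,k-1\}$ and $\xi_j=\sum_yx_{j,y}^q$ gives $\mathbb E\sum_{j<k}M_j^{p-q}\xi_j\le C\,\mathbb E[M_{k-1}^p]\le C\,\mathbb E[M_k^p]$. Summing the one-step estimates and choosing $\epsilon$ small,
$$\mathbb E[Z_k^p]\le\mathbb E[M_k^p]\le2Z_0^p+C\sum_{j<k}\sum_z\mathbb E[W_j(z)^p]\,g_j(z)^p .$$
The $j=0$ term of the sum equals $g_0(0)^p=Z_0^p$, and $Z_k=\sum_yW_k(y)(G_\ell*f)(y)$. $\square$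

**Proof of the lower bounds in (c).** We repeat the two steps of Section 8 with $G_t$ in place of $p_t$.

**Step 1: a quantity $e_m^G$ that is bounded below.** Let $m,k\ge1$. Given $\mathcal F_m$ put $f=W_m(\cdot)$. By (G1) and positivity $f\le G_0*f$, so $Pf\le(PG_0)*f\le G_1*f$ by (G2). By (T5),
$$W_{m+k}(x)\le\eta_{m+k,x}\sum_{y'}\widehat W_{k-1}(y')\,(G_1*f)(y'),$$
where $\widehat W_{k-1}$ has the law of $W_{k-1}(\cdot-x)$ and is independent of $\mathcal F_m$ and of $\eta_{m+k,x}$. Take $p$-th moments, apply Lemma 11 with $\ell=1$ and time $k-1$, translated to start at $x$, and sum over $x$ (for $k=1$ the sum over $y'$ is just $(G_1*f)(x)$):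
$$b_{m+k}\le C\sum_{j=0}^{k-1}b_j\,\mathbb E\|G_{k-j}*W_m(\cdot)\|_p^p .$$
Let $e_m^G=\sum_{t\ge1}\mathbb E\|G_t*W_m(\cdot)\|_p^p$. It is finite by Young's inequality, (G3) and $\theta_p-\delta p=1+\alpha-\delta p>1$. Summing over $1\le k\le N-m$: $S_N\le S_m+C_{10}\,e_m^G\,S_N$ for all $N>m$. If $C_{10}e_m^G\le\frac12$ for some $m$, then $S_N$, hence $a_N$ by Lemma 8, would be bounded, contradicting (F3). So $e_m^G\ge c_\delta>0$ for all $m\ge1$.

**Step 2: a renewal-type inequality.** Lemma 11 with $f=\delta_x$, $k=m$ and $\ell=t$, summed over $x$, and (G3) give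
$$\mathbb E\|G_t*W_m(\cdot)\|_p^p\le C\sum_{j=0}^{m-1}b_j\,(m+t-j)^{-\theta_p+\delta p}.$$
Put $\alpha_\delta=\alpha-\delta p>0$, so $\theta_p-\delta p=1+\alpha_\delta$. Summing over $t\ge1$ and using Step 1,
$$\sum_{j=0}^{m-1}b_j\,(m-j)^{-\alpha_\delta}\ge c_\delta\qquad\text{for all }m\ge1.\tag{13}$$

**Step 3: summation.** Sum (13) over $1\le m\le n$ and use $a_n\ge c\sum_{k<n}b_k$ from (d):
$$a_n\ge c\sum_{k<n}b_k\ge\frac{c_\delta\,n}{\sum_{j=1}^nj^{-\alpha_\delta}} .$$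
If $\alpha>1$, choose $\delta$ so small that $\alpha_\delta>1$; then $a_n\ge cn$. If $\alpha\le1$, then $\alpha_\delta<1$ and $a_n\ge c_\delta n^{\alpha-\delta p}$ with $\delta$ arbitrarily small. This is (c), up to its parenthesis: for $d\ge4$ and $p>2$ we have $\alpha>\frac d2-1\ge1$, and for $d=3$, $\alpha=\frac32(p-1)-1\le1$ if and only if $p\le\frac73$.

With (a), (b), (c) and (d) all proved, $\mathbb E[(W_n^\beta)^{p^*(\beta)}]=n^{\kappa(\beta)+o(1)}$ in every case, which is Theorem 1. $\blacksquare$
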